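\title{Infinitely many minimal obstructions to stably free cancellation for integral group rings}

\begin{abstract}
Let $\mathcal{Q}$ be the set of finite groups $G$ such that $\mathbb{Z}[G]$ has a stably free module that is not free, while $\mathbb{Z}[G/N]$ has no such module for any normal subgroup $N\neq 1$. We show that $\mathcal{Q}$ contains infinitely many groups that are not generalized quaternion groups. The examples are quotients of subgroups of $\widetilde{T}^{\,n}$, where $\widetilde{T}$ is the binary tetrahedral group, built from linear codes over $\mathbb{F}_4$. For groups with abelianization $C_3$ and no binary icosahedral quotient we prove an exact criterion: stably free cancellation holds if and only if certain tensors over $\mathbb{F}_4$, one for each quotient $\widetilde{T}$, are linearly independent.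
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Throughout, groups called $G$, $H$, $K$ are finite and modules are left modules. A ring $\Lambda$ has \emph{stably free cancellation} (SFC) if $M\oplus\Lambda^n\cong\Lambda^{n+m}$ implies $M\cong\Lambda^m$ for every finitely generated projective $\Lambda$-module $M$. Equivalently, every stably free $\Lambda$-module is free. We ask for which $G$ the ring $\mathbb{Z}[G]$ has SFC.

For $n\ge 2$ let
\[
Q_{4n}=\langle x,y\mid x^n=y^2,\ y^{-1}xy=x^{-1}\rangle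
\]
be the generalized quaternion group of order $4n$, and let $\widetilde{T},\widetilde{O},\widetilde{I}$ be the binary tetrahedral, octahedral and icosahedral groups. These are the \emph{binary polyhedral groups}, that is, the non-cyclic finite subgroups of $\mathbb{H}^\times$. They govern the question: the cancellation theorems for orders break down only at totally definite quaternion algebras, such algebras occur in $\mathbb{Q}[G]$ only through binary polyhedral quotients of $G$, and a group without such quotients has SFC (Example~\ref{ex:empty}). The following facts are known.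
\begin{enumerate}
\item[(i)] (Swan) If $G$ is binary polyhedral, then $\mathbb{Z}[G]$ has SFC if and only if $G$ is one of $Q_8$, $Q_{12}$, $Q_{16}$, $Q_{20}$, $\widetilde{T}$, $\widetilde{O}$, $\widetilde{I}$.
\item[(ii)] If $\mathbb{Z}[G]$ has SFC, then so does $\mathbb{Z}[G/N]$ for every $N\unlhd G$. In particular $\mathbb{Z}[G]$ fails SFC whenever $G$ has a quotient $Q_{4n}$ with $n\ge 6$.
\item[(iii)] $\mathbb{Z}[Q_8\times C_2]$ fails SFC.
\end{enumerate}
By (ii), SFC can be described by forbidden quotients. Let $\mathcal{Q}$ be the set of finite groups $G$ such that $\mathbb{Z}[G]$ fails SFC but $\mathbb{Z}[G/N]$ has SFC for every $N\unlhd G$ with $N\neq 1$. Then $\mathbb{Z}[G]$ has SFC if and only if $G$ has no quotient in $\mathcal{Q}$: one direction is (ii), and for the other a failing quotient of least order lies in $\mathcal{Q}$. The set $\mathcal{Q}$ contains $Q_8\times C_2$ and infinitely many of the groups $Q_{4n}$ with $n\ge6$, though not all of them, since for example $Q_{72}$ maps onto $Q_{24}$. The following question comes from Nicholson~\cite{Nicholson}.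

\begin{quote}
Does $\mathcal{Q}$ contain only finitely many groups that are not of the form $Q_{4n}$ with $n\ge 6$?
\end{quote}

A member of $\mathcal{Q}$ with a quotient $Q_{4n}$, $n\geq 6$, equals that quotient by minimality. So the question concerns groups whose binary polyhedral quotients all belong to the list of seven in (i). Each such quotient is harmless alone, and failure must come from their interaction. For $Q_8\times C_2$ two quotients interact: the group embeds in $Q_8\times Q_8$ by $(q,\pm1)\mapsto(q,\pm q)$. Suppose that failure could always be seen on the image of $G$ in a product of at most $B$ quotients from the list, for one fixed $B$. By minimality every remaining member of $\mathcal{Q}$ would then be a subgroup of one of finitely many finite groups, and the answer would be yes. There is no such $B$.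

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every $t\ge3$ with $t\equiv 3\pmod 4$ there is a group $G_t\in\mathcal{Q}$ that has a normal $2$-subgroup with quotient $C_3$, has $G_t^{\mathrm{ab}}\cong C_3$, and has at least $t+2$ normal subgroups with quotient $\widetilde{T}$. Consequently $\mathcal{Q}$ contains infinitely many groups that are not of the form $Q_{4n}$. More precisely, for every $B$ there is $G\in\mathcal{Q}$ with $|G|>B$ and $G^{\mathrm{ab}}\cong C_3$ all of whose binary polyhedral quotients are isomorphic to $\widetilde{T}$.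
\end{theorem}

We deduce this from an exact criterion. Let $\mathcal{C}$ be the class of finite groups $G$ with $G^{\mathrm{ab}}\cong C_3$ and no quotient $\widetilde{I}$. All binary polyhedral quotients of a group $G\in\mathcal{C}$ are isomorphic to $\widetilde{T}$, because $Q_{4n}$ and $\widetilde{O}$ have subgroups of index $2$. Let $N_y$ $(y\in I)$ be the normal subgroups of $G$ with $G/N_y\cong\widetilde{T}$. Suppose $I\ne\emptyset$ and put $K=G/\bigcap_yN_y$. Proposition~\ref{prop:reduction} shows that $K$ has a normal Sylow $2$-subgroup $P$ of index $3$, and that an element $g\in K$ of order $3$ acts on the Frattini quotient $W=P/\Phi(P)$ with $g^2+g+1=0$. Fix $g$ and let it act as a fixed generator of $\mathbb{F}_4^\times$; this makes $W$ a vector space over $\mathbb{F}_4$. In the same way the image of $g$ in $G/N_y\cong\widetilde{T}$ makes $Q_8/\{\pm1\}$ a one-dimensional $\mathbb{F}_4$-space, and the quotient map induces a nonzero linear form $v_y$ on $W$, well defined up to a nonzero scalar. Put $V=W^*$, and let $\overline{V}=\{\overline{v}:v\in V\}$ be the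 Frobenius twist of $V$: it has the additive group of $V$, and $\overline{cv}=c^2\,\overline{v}$ for $c\in\mathbb{F}_4$.

\begin{theorem}\label{thm:criterion}
Let $G\in\mathcal{C}$. Then $\mathbb{Z}[G]$ has SFC if and only if the vectors
\[
v_y\otimes v_y\otimes\overline{v_y}\in V\otimes V\otimes\overline{V}\qquad(y\in I)
\]
are linearly independent over $\mathbb{F}_4$; for $I=\emptyset$ this means that $\mathbb{Z}[G]$ has SFC. In particular, for $I\neq\emptyset$, whether $\mathbb{Z}[G]$ has SFC depends only on $K$. Every $G\in\mathcal{Q}\cap\mathcal{C}$ has $\bigcap_yN_y=1$, so it is a subdirect product of copies of $\widetilde{T}$, of order $3\cdot 2^a$ for some $a$. The set $\mathcal{Q}\cap\mathcal{C}$ is infinite.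
\end{theorem}

Facts (i)--(iii) are not used in the proofs.

\subsection*{The method}
SFC for an order is an inclusion between groups of ideles (Section~\ref{sec:ideles}). When all binary polyhedral quotients of $G$ are $\widetilde{T}$, strong approximation removes every component of $\mathbb{Q}[G]$ except one copy of the rational quaternions for each $y\in I$, and what remains is a $2$-adic question (Section~\ref{sec:reduction}). Let $U^1$ be the group of norm-one units of the $2$-adic Hurwitz order, and let $\Lambda_2$ be the $\mathbb{Z}_2$-span of the image of $G$ in the product of the quaternion components. The question is whether $\Lambda_2^\times$ and the global units $\widetilde{T}^I$ together cover $(U^1)^I$. The group $U^1$ has a filtration whose first quotients have orders $3,4,2,4$, and $\widetilde{T}$, of order $24$, fills exactly the first three (Section~\ref{sec:hurwitz}). So level~$3$, which is a copy of $\mathbb{F}_4$ for each $y$, has to be supplied by $\Lambda_2$. Level~$1$ of $\Lambda_2$ is $W$, embedded in $\mathbb{F}_4^I$ by the forms $v_y$, and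 level~$3$ turns out to be spanned by the coordinatewise products $ww'w''^2$ of elements of $W$. This gives Theorem~\ref{thm:criterion} (Section~\ref{sec:criterion}).

These products span a space of dimension at most $(\dim W)^3$, so SFC fails when $|I|$ is larger than that; and SFC holds when the $v_y$ are linearly independent. Conversely every suitable $W\subseteq\mathbb{F}_4^I$ comes from a group (Section~\ref{sec:codes}). For Theorem~\ref{thm:main} we take the vectors $(1,y,\dots,y^t)$ with $y\in\mathbb{F}_{4^r}$, so that $W$ is the dual of a code of BCH type. There are $4^r$ vectors in a space of dimension $1+tr$ over $\mathbb{F}_4$, and any $t+1$ of them are independent. The group fails SFC, all its quotients with at most $t+1$ quotients $\widetilde{T}$ have SFC, and so a minimal failing quotient is large (Section~\ref{sec:curve}). The delicate point is that the group must have no quotients $\widetilde{T}$ beyond those we put in.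

\section{Stably free modules and ideles of norm one}\label{sec:ideles}

Let $A$ be a finite-dimensional semisimple $\mathbb{Q}$-algebra and $\Lambda\subset A$ a $\mathbb{Z}$-order, that is, a subring that is finitely generated as an abelian group and spans $A$. Put $\Lambda_p=\Lambda\otimes\mathbb{Z}_p$, $\widehat{\Lambda}=\Lambda\otimes\widehat{\mathbb{Z}}=\prod_p\Lambda_p$ and $\widehat{A}=A\otimes\widehat{\mathbb{Z}}$. The group $\widehat{A}^\times$ consists of the families $(x_p)_p$ with $x_p\in A_p^\times$ and $x_p\in\Lambda_p^\times$ for almost all $p$; it carries the topology in which $\widehat{\Lambda}^\times=\prod_p\Lambda_p^\times$ is a compact open subgroup. The reduced norm $\operatorname{nr}$, taken in each simple component, is a homomorphism to the units of the center, so it is trivial on commutators. A superscript $(1)$ denotes the units of reduced norm $1$. A \emph{totally definite quaternion algebra} is a central simple algebra $B$ of dimension $4$ over a totally real number field $F$ with $B\otimes_{F}\mathbb{R}\cong\mathbb{H}$ for every embedding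 $F\to\mathbb{R}$. For a group $X$ we write $[X,X]$ for the commutator subgroup and $[a,b]=aba^{-1}b^{-1}$.

For $x\in\widehat{A}^\times$ put $M_x=A\cap\widehat{\Lambda}x$. This is the $\Lambda$-lattice in $A$ with completions $\Lambda_px_p$, so it is locally free of rank $1$. We use the following standard facts.
\begin{enumerate}
\item[(J)] \emph{Jacobinski's cancellation theorem.} Let $X,M,N$ be $\Lambda$-lattices with $X\oplus N\cong M\oplus N$. If $N$ is locally a direct summand of some $M^k$, and no simple component of $\operatorname{End}_A(\mathbb{Q}M)$ is a totally definite quaternion algebra, then $X\cong M$.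
\item[(KS)] \emph{Krull--Schmidt.} Finitely generated $\Lambda_p$-modules decompose uniquely into indecomposables, so direct summands can be canceled over $\Lambda_p$.
\item[(F)] \emph{Fr\"ohlich's description of the locally free class group.} The lattice $M_x$ is stably free if and only if $\operatorname{nr}(x)\in\operatorname{nr}(\widehat{\Lambda}^\times)\operatorname{nr}(A^\times)$.
\item[(SA)] \emph{Strong approximation} (Eichler--Kneser). If no simple component of $A$ is a totally definite quaternion algebra, then $A^{(1)}$ is dense in $\widehat{A}^{(1)}$.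
\item[(UL)] \emph{Lifting of units.} A surjection of semilocal rings, such as $\mathbb{Z}_p$-algebras that are finitely generated $\mathbb{Z}_p$-modules, is surjective on unit groups.
\end{enumerate}

\begin{lemma}\label{lem:idele}
The order $\Lambda$ has SFC if and only if $\widehat{A}^{(1)}\subseteq\widehat{\Lambda}^\times A^\times$.
\end{lemma}

\begin{proof}
Let $M\oplus\Lambda^n\cong\Lambda^{n+m}$. If $m=0$, then $M$ is a free abelian group of rank $0$. If $m\ge2$, the simple components of $\operatorname{End}_A(A^m)$ are rings of $m\times m$ matrices, hence not division algebras, and $M\cong\Lambda^m$ by (J). So SFC is decided by the case $m=1$.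

Let $m=1$. By (KS), $M_p\cong\Lambda_p$ for all $p$, and $\mathbb{Q}M\cong A$ because $A$ is semisimple. Embedded in $A$, the lattice $M$ has completions $\Lambda_px_p$, so $M\cong M_x$ for some $x\in\widehat{A}^\times$. An isomorphism $M_x\to M_{x'}$ extends to an automorphism of the left module $A$, that is, to right multiplication by some $a\in A^\times$, and $M_xa=M_{xa}$. Also $M_{xa}=M_{x'}$ if and only if $\widehat{\Lambda}xa=\widehat{\Lambda}x'$. Hence $M_x\cong M_{x'}$ if and only if $x'\in\widehat{\Lambda}^\times xA^\times$, and in particular $M_x$ is free if and only if $x\in\widehat{\Lambda}^\times A^\times$. By (F), $M_x$ is stably free when $\operatorname{nr}(x)=1$. Conversely, if $M_x$ is stably free, write $\operatorname{nr}(x)=\operatorname{nr}(\lambda)\operatorname{nr}(a)$ with $\lambda\in\widehat{\Lambda}^\times$ and $a\in A^\times$; then $M_x\cong M_{x'}$ for $x'=\lambda^{-1}xa^{-1}\in\widehat{A}^{(1)}$. So the stably free modules of rank $1$ are the $M_x$ with $x\in\widehat{A}^{(1)}$, and all of them are free exactly when the stated inclusion holds.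
\end{proof}

\section{The Hurwitz order at the prime 2}\label{sec:hurwitz}

Let $D=\mathbb{Q}+\mathbb{Q}i+\mathbb{Q}j+\mathbb{Q}k$ be the rational quaternions, with conjugation $x\mapsto\bar{x}$, norm $\operatorname{nr}(x)=x\bar{x}$ and trace $\operatorname{tr}(x)=x+\bar{x}$. Put
\[
\omega=\tfrac12(-1+i+j+k),\qquad \theta=i+j+k=1+2\omega,\qquad \varpi=j-i,
\]
and let $\mathcal{O}=\mathbb{Z}+\mathbb{Z}i+\mathbb{Z}j+\mathbb{Z}\omega$ be the Hurwitz order. The standard facts are these. The unit group $\mathcal{O}^\times=\widetilde{T}=Q_8\rtimes\langle\omega\rangle$ has order $24$ and spans $\mathcal{O}$ over $\mathbb{Z}$. All one-sided ideals of $\mathcal{O}$ are principal, so $\widehat{D}^\times=\widehat{\mathcal{O}}^\times D^\times$. For odd $p$ we have $\mathcal{O}_p\cong M_2(\mathbb{Z}_p)$, with $\operatorname{nr}=\det$. At $p=2$, $D_2$ is a division algebra and $\mathcal{O}_2=\{x\in D_2:\operatorname{nr}(x)\in\mathbb{Z}_2\}$.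

\subsection*{Coordinates}
We have $\omega^2=\bar{\omega}=\omega^{-1}$, $\theta^2=-3$ and $\varpi^2=j^2+i^2-(ij+ji)=-2$. The pure quaternions $\varpi$ and $\theta$ are orthogonal, so they anticommute and $\varpi\omega\varpi^{-1}=\bar{\omega}$. Let $R=\mathbb{Z}_2[\omega]$, the ring of integers of the unramified quadratic extension $\mathbb{Q}_2(\omega)$ of $\mathbb{Q}_2$, and identify $R/2R=\mathbb{F}_4$. Conjugation induces the Frobenius $\sigma(c)=\bar{c}=c^2$ on $\mathbb{F}_4$, and we write $\operatorname{Tr}(c)=c+\bar{c}\in\mathbb{F}_2$. Then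
\[
D_2=\mathbb{Q}_2(\omega)\oplus\mathbb{Q}_2(\omega)\varpi,\qquad\varpi\alpha=\bar{\alpha}\varpi,\qquad\operatorname{nr}(\alpha+\beta\varpi)=\alpha\bar{\alpha}+2\beta\bar{\beta}
\]
for $\alpha,\beta\in\mathbb{Q}_2(\omega)$. The term $\alpha\bar{\alpha}$ has even $2$-adic valuation and $2\beta\bar{\beta}$ has odd valuation, so the sum is integral only if both terms are. Hence $\mathcal{O}_2=R\oplus R\varpi$. An element $x\in D_2$ lies in $\varpi^k\mathcal{O}_2=\mathcal{O}_2\varpi^k$ if and only if $2^k\mid\operatorname{nr}(x)$. The maximal ideal is $\varpi\mathcal{O}_2=2R\oplus R\varpi$, the residue field is $\mathbb{F}_4$, and $\varpi^4=4$.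

For $z=\xi\varpi^k$ with $\xi\in\mathcal{O}_2$, the \emph{class of $z$ at level $k$} is $\operatorname{cl}_k(z)=\xi\bmod\varpi\in\mathbb{F}_4$. The map $\operatorname{cl}_k$ is left $R$-linear on $\varpi^k\mathcal{O}_2$ with kernel $\varpi^{k+1}\mathcal{O}_2$. Since conjugation by $\varpi$ induces $\sigma$ on the residue field,
\begin{equation}\label{eq:product}
\operatorname{cl}_{k+l}(zz')=\operatorname{cl}_k(z)\,\sigma^k(\operatorname{cl}_l(z'))\qquad(z\in\varpi^k\mathcal{O}_2,\ z'\in\varpi^l\mathcal{O}_2).
\end{equation}

\subsection*{The unit filtration}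
Let $U=\mathcal{O}_2^\times$ and $U_k=1+\varpi^k\mathcal{O}_2$ for $k\ge1$; let $U^1$ and $U_k^1$ be the subgroups of elements of norm $1$. The \emph{class} of $x\in U_k$ is $\operatorname{cl}_k(x-1)$. As $(1+z)(1+z')=1+z+z'+zz'$, it defines an isomorphism $U_k/U_{k+1}\cong\mathbb{F}_4$.

\begin{lemma}\label{lem:levels}
\begin{enumerate}
\item[(a)] If $a\in U_1$ has class $c$ and $b\in U_l$ has class $d$, then $[a,b]\in U^1_{l+1}$ has class $c\operatorname{Tr}(d)$ for $l$ even and $\operatorname{Tr}(c\bar{d})$ for $l$ odd.
\item[(b)] If $k\ge2$ is even, the elements of $U_k^1$ have class in $\mathbb{F}_2$.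
\item[(c)] The class map $U_3^1\to\mathbb{F}_4$ is onto.
\item[(d)] The map $\widetilde{T}\to U^1/U_3^1$ is bijective, so $U^1=U_3^1\widetilde{T}$, and $|U^1/U_4^1|=96$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $[a,b]=1+(ab-ba)(ba)^{-1}$ with $ba\in U_1$, and $ab-ba=(a-1)(b-1)-(b-1)(a-1)$. By \eqref{eq:product} the class is $c\bar{d}+d\sigma^l(c)$. This is $c(\bar{d}+d)$ for $l$ even and $c\bar{d}+\bar{c}d$ for $l$ odd.

(b) Let $k=2l$ and $x=1+2^l\xi$ with $\xi=\alpha+\beta\varpi\in\mathcal{O}_2$. As $\varpi^{2l}=\pm2^l$, the class of $x$ is $\alpha\bmod2$. From $1=\operatorname{nr}(x)=1+2^l\operatorname{tr}\xi+4^l\operatorname{nr}\xi$ we see that $\operatorname{tr}\xi=\alpha+\bar{\alpha}$ is even. So $\operatorname{Tr}(\alpha\bmod2)=0$, which means $\alpha\bmod2\in\mathbb{F}_2$.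

(c) Apply (a) with $l=2$, $\operatorname{Tr}(d)=1$ and $c$ arbitrary.

(d) We have $|U^1/U_1^1|\le3$, $|U_1^1/U_2^1|\le4$ and, by (b), $|U_2^1/U_3^1|\le2$, so $|U^1/U_3^1|\le24$. If $\tau\in\widetilde{T}\cap U_3$, then $8$ divides $\operatorname{nr}(\tau-1)=2-\operatorname{tr}\tau\in[0,4]$, so $\tau=1$. Thus the map is injective, hence bijective. Finally $|U_3^1/U_4^1|=4$ by (c).
\end{proof}

The next lemma says that, among the levels $k\ge3$, only level $3$ needs separate attention. Classes of elements of $U_k^I$, for a finite set $I$, are taken coordinatewise and lie in $\mathbb{F}_4^I$.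

\begin{lemma}\label{lem:approx}
Let $I$ be a finite set and $\Gamma\le U^I$ a subgroup such that
\begin{enumerate}
\item[(1)] $U_3^I\subseteq\Gamma$;
\item[(2)] for all $y\in I$ and $c\in\mathbb{F}_4$ some $a\in\Gamma\cap U_1^I$ has class $c$ in coordinate $y$;
\item[(3)] every vector in $\mathbb{F}_4^I$ is the class of an element of $[\Gamma,\Gamma]\cap U_3^I$.
\end{enumerate}
Then the closure of $[\Gamma,\Gamma]$ contains $(U_3^1)^I$.
\end{lemma}

\begin{proof}
We claim that for each $k\ge3$ the class of any element of $(U_k^1)^I$ is also the class of an element of $[\Gamma,\Gamma]\cap U_k^I$. For $k=3$ this is (3). Let $k\ge4$ and $y\in I$. Take $a$ as in (2), and let $b$ have coordinate $y$ in $U_{k-1}$ with class $d$ and all other coordinates $1$; then $b\in\Gamma$ by (1). The commutator $[a,b]$ is $1$ outside $y$. By Lemma~\ref{lem:levels}(a) its class at $y$ is $c\operatorname{Tr}(d)$ for $k$ odd, which takes all values in $\mathbb{F}_4$, and $\operatorname{Tr}(c\bar{d})$ for $k$ even, which takes both values in $\mathbb{F}_2$. Taking products over $y$ and using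 Lemma~\ref{lem:levels}(b) for even $k$, we get the claim.

Now let $u\in(U_3^1)^I$. Elements of $[\Gamma,\Gamma]$ have norm $1$ in each coordinate. So we can choose inductively $h_k\in[\Gamma,\Gamma]\cap U_k^I$ with the same class as $(h_3\cdots h_{k-1})^{-1}u\in(U_k^1)^I$, and then $(h_3\cdots h_k)^{-1}u\in(U^1_{k+1})^I$. Hence $u=\lim h_3\cdots h_k$.
\end{proof}

\subsection*{The group $\widetilde{T}$ inside the filtration}
For $x\in Q_8$ the norm $\operatorname{nr}(x-1)=2-\operatorname{tr}x$ is $0$ for $x=1$, $4$ for $x=-1$, and $2$ otherwise. So $Q_8\subseteq U_1$, and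
\[
\kappa\colon Q_8\to\mathbb{F}_4,\qquad\kappa(x)=\operatorname{cl}_1(x-1)
\]
is a surjective homomorphism with kernel $\{\pm1\}$. The reduction $\widetilde{T}\to\mathbb{F}_4^\times$ has kernel $Q_8$, since $\omega$ maps to a generator. Thus $\langle\omega\rangle$, $Q_8/\{\pm1\}$ and $-1=1+\varpi^2$ account for the levels $0$, $1$ and $2$ of $U^1$. Let $\zeta\in\mathbb{F}_4^\times$ be the residue of $\omega^2$, so that $\zeta^2=\zeta+1$ is the residue of $\omega$. From $\omega\varpi\omega^{-1}=\omega^2\varpi$, and since $c^3=1$ for $c\in\mathbb{F}_4^\times$, we get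
\begin{equation}\label{eq:kappa}
\kappa(\omega x\omega^{-1})=\zeta\kappa(x),\qquad x^2=(-1)^{\kappa(x)^3}\qquad(x\in Q_8).
\end{equation}

We need a section of $\kappa$ that is compatible with $\omega$. Both $\omega i$ and $k\omega$ equal $\frac12(-1-i+j-k)$, and the substitution $i\mapsto j\mapsto k\mapsto i$ is an automorphism of $D$ fixing $\omega$. So conjugation by $\omega$ sends $i\mapsto k$, $j\mapsto i$, $k\mapsto j$. Let $q\colon\mathbb{F}_4\to\{1,-i,-j,-k\}$ be the bijection with $\kappa(q(c))=c$. The target is stable under conjugation by $\omega$, and it contains $[\omega,x]$ for all $x\in Q_8$, because $[\omega,\pm i]=ki^{-1}=-j$ and cyclically. By \eqref{eq:kappa}, $\kappa([\omega,x])=(\zeta+1)\kappa(x)$. Hence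
\begin{equation}\label{eq:section}
\omega q(c)\omega^{-1}=q(\zeta c),\qquad[\omega,x]=q(\zeta^2\kappa(x))\qquad(c\in\mathbb{F}_4,\ x\in Q_8).
\end{equation}
For $c\in\mathbb{F}_4$ let $[c]\in\{0,1,\omega,\omega^2\}\subset R$ be the Teichm\"uller lift; it satisfies $[cc']=[c][c']$. Multiplying out gives $\omega\varpi=k-j$ and $\theta\cdot(-i)=1+k-j$, so $-i=\theta^{-1}(1+\omega\varpi)$. Conjugation by $\omega$ fixes $\theta$ and multiplies the coefficient of $\varpi$ by $\omega^2$, and $\theta\in U_2$. Therefore
\begin{equation}\label{eq:explicit}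
q(0)=1,\qquad q(c)=\theta^{-1}(1+[c]\varpi)\quad(c\ne0),\qquad\theta^{-1}=-\theta/3\equiv1+2\omega\pmod{4R}.
\end{equation}

\begin{lemma}\label{lem:aut}
$\operatorname{Aut}(\widetilde{T})$ acts transitively on the elements of order $3$.
\end{lemma}

\begin{proof}
By Sylow's theorem every element of order $3$ is conjugate to $\omega$ or $\bar{\omega}$. Conjugation by $\varpi$ is the half-turn about the axis $j-i$, so it maps $i\mapsto-j$, $j\mapsto-i$, $k\mapsto-k$. It preserves $Q_8$ and interchanges $\omega$ and $\bar{\omega}$, so it is an automorphism of $\widetilde{T}$.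
\end{proof}

\section{Reduction to a 2-adic problem}\label{sec:reduction}

In this section $G$ is a finite group all of whose binary polyhedral quotients are isomorphic to $\widetilde{T}$. Let $N_y$ $(y\in I)$ be the distinct normal subgroups with $G/N_y\cong\widetilde{T}$, and choose surjections $\rho_y\colon G\to\widetilde{T}=\mathcal{O}^\times$ with kernel $N_y$. We allow $I=\emptyset$.

\begin{lemma}\label{lem:components}
We have $\mathbb{Q}[G]=D^I\times A_E$, where the projection to $D^I$ is $(\rho_y)_y$ and no simple component of $A_E$ is a totally definite quaternion algebra.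
\end{lemma}

\begin{proof}
Since $\widetilde{T}$ spans $D$, each $\rho_y$ extends to a surjection $\mathbb{Q}[G]\to D$ and gives a simple component. These components are distinct, because $N_y$ is the set of $g\in G$ with $g-1$ in the kernel.

Let $B$ be a totally definite quaternion component. A real embedding of its center embeds $B$ in $\mathbb{H}$, and the image of $G$ spans $\mathbb{H}$ over $\mathbb{R}$. So this image is a non-commutative finite subgroup of $\mathbb{H}^\times$, hence binary polyhedral, hence isomorphic to $\widetilde{T}$, and the kernel of $G\to\mathbb{H}^\times$ is some $N_y$. Composing with $\mathbb{H}\subset M_2(\mathbb{C})$ gives an irreducible representation of $G/N_y\cong\widetilde{T}$ of degree $2$ with real character. The irreducible characters of $\widetilde{T}$ have degrees $1,1,1,2,2,2,3$. Those of degree $2$ are $\chi,\chi\eta,\chi\eta^2$, where $\chi=\operatorname{tr}$ comes from $\widetilde{T}\subset\mathbb{H}$ and $\eta$ is linear of order $3$. As $\chi(\omega)=-1\neq0$ and $\eta(\omega)$ is not real, only $\chi$ is real. So $\mathbb{Q}[G]\to B$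 and $\rho_y\colon\mathbb{Q}[G]\to D$ give equivalent complex representations and have the same kernel.
\end{proof}

Let $\Lambda_I\subseteq\mathcal{O}^I$ be the image of $\mathbb{Z}[G]$, and put $\Lambda_{I,p}=\Lambda_I\otimes\mathbb{Z}_p$. Projecting the inclusion of Lemma~\ref{lem:idele} to $D^I$ gives a necessary condition for SFC. For a sufficient condition there is a difficulty: a unit of $\Lambda_{I,p}$ lifts to a unit of $\mathbb{Z}_p[G]$, but we do not control the reduced norm of the lift in $A_E$, and (SA) absorbs only elements of norm $1$. Commutators lift to commutators, which have norm $1$ in all components. This is why part (b) is phrased with commutators.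

\begin{proposition}\label{prop:local}
\begin{enumerate}
\item[(a)] If $\mathbb{Z}[G]$ has SFC, then $(U^1)^I\subseteq\Lambda_{I,2}^\times\,\widetilde{T}^I$.
\item[(b)] If $\Lambda_{I,p}=\mathcal{O}_p^I$ for all odd $p$, and the closure of $[\Lambda_{I,2}^\times,\Lambda_{I,2}^\times]$ contains $(U_3^1)^I$, then $\mathbb{Z}[G]$ has SFC.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $A=\mathbb{Q}[G]$ and $\Lambda=\mathbb{Z}[G]$. A subscript $I$ or $E$ denotes the component in $D^I$ or $A_E$.

(a) Given $u\in(U^1)^I$, let $x\in\widehat{A}^{(1)}$ be equal to $u$ in $D_2^I$ and to $1$ at all other primes and components. By Lemma~\ref{lem:idele}, $x=\lambda a$ with $\lambda\in\widehat{\Lambda}^\times$ and $a\in A^\times$. For odd $p$ we get $a_I=\lambda_{I,p}^{-1}\in(\mathcal{O}_p^\times)^I$, and at $p=2$ we get $a_I=\lambda_{I,2}^{-1}u\in(\mathcal{O}_2^\times)^I$. Hence $a_I\in(\mathcal{O}^\times)^I=\widetilde{T}^I$, and $u=\lambda_{I,2}\,a_I$ with $\lambda_{I,2}\in\Lambda_{I,2}^\times$.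

(b) Let $x=(x_I,x_E)\in\widehat{A}^{(1)}$. We show $x\in\widehat{\Lambda}^\times A^\times$ by modifying $x$ on the right by $A^\times$ and on the left by $\widehat{\Lambda}^\times$.

\emph{Global elements.} Write $x_I=oa$ with $o\in(\widehat{\mathcal{O}}^\times)^I$ and $a\in(D^\times)^I$. In each coordinate $\operatorname{nr}(a)=\operatorname{nr}(o)^{-1}$ lies in $\mathbb{Q}_{>0}\cap\widehat{\mathbb{Z}}^\times=\{1\}$. Replacing $x$ by $x(a,1)^{-1}$, we may assume $x_I\in(\widehat{\mathcal{O}}^{(1)})^I$. By Lemma~\ref{lem:levels}(d), replacing $x$ by $x(\tau,1)^{-1}$ for a suitable $\tau\in\widetilde{T}^I$, we may assume in addition that $x_{I,2}\in(U_3^1)^I$.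

\emph{Local units.} The group $\Lambda_p^{(1)}$ is closed in the compact group $\Lambda_p^\times$, so its image in $(\mathcal{O}_p^\times)^I$ is a closed subgroup. By (UL) this image contains $[\Lambda_{I,p}^\times,\Lambda_{I,p}^\times]$. For $p=2$ it therefore contains $(U_3^1)^I$. For odd $p$ it contains the commutator subgroup of $GL_2(\mathbb{Z}_p)^I$, and this contains $SL_2(\mathbb{Z}_p)^I=(\mathcal{O}_p^{(1)})^I$. Indeed $SL_2(\mathbb{Z}_p)$ is generated by the elementary matrices $E_{12}(s)$ and $E_{21}(s)$, and for $\delta=\operatorname{diag}(2,1)$, which is invertible as $p$ is odd, $[\delta,E_{12}(s)]=E_{12}(2s)E_{12}(-s)=E_{12}(s)$ and $[\delta^{-1},E_{21}(s)]=E_{21}(2s)E_{21}(-s)=E_{21}(s)$. So there is $\lambda\in\prod_p\Lambda_p^{(1)}$ with $\lambda_I=x_I$, and $\lambda^{-1}x=(1,x_E')$ with $x_E'\in\widehat{A}_E^{(1)}$.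

\emph{Strong approximation.} The group $\Omega=\{\mu\in\widehat{A}_E^{(1)}:(1,\mu)\in\widehat{\Lambda}^\times\}$ is open in $\widehat{A}_E^{(1)}$. By Lemma~\ref{lem:components} and (SA), the open set $\Omega x_E'$ contains an element of $A_E^{(1)}$, so $x_E'\in\Omega A_E^{(1)}$ and $(1,x_E')\in\widehat{\Lambda}^\times A^\times$. Lemma~\ref{lem:idele} now gives SFC.
\end{proof}

\begin{example}\label{ex:empty}
If $G$ has no binary polyhedral quotient, then $I=\emptyset$, the hypotheses of (b) are empty, and $\mathbb{Z}[G]$ has SFC.
\end{example}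

\begin{example}\label{ex:T}
Let $G=\widetilde{T}$. Its proper quotients are $A_4$, $C_3$ and $1$, and $A_4$ is not binary polyhedral because $-1$ is the only involution in $\mathbb{H}^\times$. So $|I|=1$, $\Lambda_I=\mathcal{O}$ and $\Lambda_{I,2}^\times=U$. Conditions (1) and (2) of Lemma~\ref{lem:approx} hold for $\Gamma=U$ because $U_1\subseteq U$, and (3) holds because the commutators $[1+[c]\varpi,\,1+\omega\varpi^2]$ have class $c\operatorname{Tr}(\zeta^2)=c$ at level $3$. So $\mathbb{Z}[\widetilde{T}]$ has SFC, in agreement with (i). The whole mechanism is visible here: the units $\widetilde{T}$ clear the levels $0,1,2$, commutators of a level-$1$ unit with a level-$2$ unit clear level $3$, and the higher levels follow.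
\end{example}

For $|I|>1$ the global units $\widetilde{T}^I$ still clear the levels $0,1,2$ in each coordinate separately, but $\Lambda_{I,2}$ may be a small subring of $\mathcal{O}_2^I$. To see which classes it reaches at level $3$ we need the image of $G$ in $\widetilde{T}^I$ explicitly.

\section{Groups from codes over $\mathbb{F}_4$}\label{sec:codes}

Let $I$ be a nonempty finite set. Products and powers in $\mathbb{F}_4^I$ and $R^I$, and the maps $\kappa$, $q$, $[\,\cdot\,]$, $\operatorname{cl}_k$, are taken coordinatewise. We write $\omega$ also for the diagonal element $(\omega,\dots,\omega)\in\widetilde{T}^I$, we write signs as $(-1)^\epsilon$ with $\epsilon\in\mathbb{F}_2^I$, and $\pi_y$ is the projection to coordinate $y$. If $g$ normalizes a subgroup $X$ of some group, $[g,X]$ denotes the subgroup generated by the $[g,x]$ with $x\in X$.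

For an $\mathbb{F}_4$-subspace $W\subseteq\mathbb{F}_4^I$ put
\[
P(W)=\langle q(w):w\in W\rangle\le Q_8^I,\qquad H(W)=P(W)\langle\omega\rangle\le\widetilde{T}^I,
\]
and let $S(W)\subseteq\mathbb{F}_2^I$ be the $\mathbb{F}_2$-span of the vectors $w^3$, $w\in W$. By \eqref{eq:section}, $\omega$ normalizes $P(W)$. If $J\subseteq I$ and $W_J$ is the projection of $W$ to $\mathbb{F}_4^J$, then the projection of $H(W)$ to $\widetilde{T}^J$ is $H(W_J)$, as one sees on generators.

A family $(v_y)_{y\in I}$ of vectors in a finite-dimensional $\mathbb{F}_4$-space $V$ has the \emph{code} $W=\{(f(v_y))_y:f\in V^*\}$. We call $W$ \emph{projective} if the $v_y$ are nonzero and pairwise non-proportional. This is a property of $W$ alone: it says that the coordinate forms on $W$ are nonzero and pairwise non-proportional, and $W$ is the code of these forms in $W^*$. In a projective code, for $y\ne y'$ there is $w\in W$ with $w_y\neq0$ and $w_{y'}=0$.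

\begin{lemma}\label{lem:structure}
Let $W\subseteq\mathbb{F}_4^I$ be a subspace, and let $P=P(W)$, $H=H(W)$, $S=S(W)$.
\begin{enumerate}
\item[(a)] $\kappa(P)=W$. If $X\le Q_8^I$ is normalized by $\omega$ and $\kappa(X)=W$, then $[\omega,X]=P$. In particular $[\omega,P]=P$, and $H\in\mathcal{C}$ with $|H/P|=3$.
\item[(b)] $P\cap\{\pm1\}^I=(-1)^S=\Phi(P)$. So $P=\{q(w)(-1)^\epsilon:w\in W,\ \epsilon\in S\}$ and $P/\Phi(P)\cong W$.
\item[(c)] If $W$ is projective, the maps $\pi_y\colon H\to\widetilde{T}$ are onto, their kernels are distinct, and for odd $p$ the $\mathbb{Z}_p$-span of $H$ is $\mathcal{O}_p^I$.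
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim holds because $\kappa$ is a homomorphism and $\kappa(q(w))=w$. By \eqref{eq:section}, $[\omega,x]=q(\zeta^2\kappa(x))$, and $\zeta^2\kappa(x)$ runs through $W$ as $x$ runs through $X$. So $[\omega,X]=P$. Taking $X=P$ shows $P\le[H,H]$. As $P$ is a normal $2$-subgroup and $H=P\langle\omega\rangle$, we get $H/P\cong C_3\cong H^{\mathrm{ab}}$. There is no quotient $\widetilde{I}$ since $5\nmid|H|$.

(b) By \eqref{eq:kappa}, an element $p\in P$ with $\kappa(p)=w$ has $p^2=(-1)^{w^3}$. So the squares generate $(-1)^S$, and in a $2$-group the squares generate the Frattini subgroup. The quotient $E=P/(-1)^S$ is an elementary abelian $2$-group with an action of $\omega$, and $[\omega,P]=P$ says that the endomorphism $\omega-1$ of $E$ is onto. Hence it is injective. The image of $P\cap\{\pm1\}^I$ in $E$ is fixed by $\omega$, so it is trivial.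

(c) The coordinate form $w\mapsto w_y$ is onto, so $\pi_y(P)$ contains $-i,-j,-k$, and $\pi_y(H)=\widetilde{T}$. For $y\ne y'$ choose $w\in W$ with $w_y\ne0=w_{y'}$. Then $s_{y,y'}=q(w)^2\in\{\pm1\}^I$ has coordinate $-1$ at $y$ and $1$ at $y'$, so $\ker\pi_y\ne\ker\pi_{y'}$. For odd $p$, the element $\prod_{y'\ne y}\frac12(1-s_{y,y'})$ lies in the $\mathbb{Z}_p$-span of $H$, and it is $1$ at $y$ and $0$ elsewhere. The span is a ring that contains these idempotents and projects onto each factor $\mathcal{O}_p$, so it is $\mathcal{O}_p^I$.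
\end{proof}

The equation $P=[\omega,P]$ makes homomorphisms to $\widetilde{T}$ rigid: they are determined by their values modulo signs.

\begin{lemma}\label{lem:rigid}
Let $K=P\langle g\rangle$ be a group in which $g$ normalizes $P$ and $P=[g,P]$. Let $\varphi,\psi\colon K\to\widetilde{T}$ be homomorphisms with $\varphi(g)=\psi(g)=\omega$ that map $P$ into $Q_8$. If $\kappa\varphi(p)=c\,\kappa\psi(p)$ for some $c\in\mathbb{F}_4^\times$ and all $p\in P$, then $\ker\varphi=\ker\psi$.
\end{lemma}

\begin{proof}
Write $c=\zeta^m$ and replace $\psi$ by its composite with conjugation by $\omega^m$. This changes neither $\ker\psi$ nor $\psi(g)$, and by \eqref{eq:kappa} it reduces us to $c=1$. Then $\varepsilon(p)=\varphi(p)\psi(p)^{-1}$ lies in the central subgroup $\{\pm1\}$, so $\varepsilon$ is a homomorphism on $P$, and $\varepsilon(gpg^{-1})=\omega\varepsilon(p)\omega^{-1}=\varepsilon(p)$. Thus $\varepsilon$ is trivial on $[g,P]=P$, and $\varphi=\psi$.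
\end{proof}

\begin{remark}\label{rem:signs}
The hypothesis $P=[g,P]$ cannot be dropped. Let $C$ be a complement of $(-1)^{S(W)}$ in $\{\pm1\}^I$, with $W$ projective. Then $\kappa^{-1}(W)\langle\omega\rangle=H(W)\times C$, and every homomorphism $\eta\colon C\to\{\pm1\}$ gives a surjection $(h,s)\mapsto\pi_y(h)\eta(s)$ onto $\widetilde{T}$. For fixed $y$ these maps agree modulo signs, but their kernels differ: if $\eta(s)\neq\eta'(s)$ and $\pi_y(h)=\eta(s)$, then $(h,s)$ lies in exactly one of the two kernels. This is why we work with $P(W)$ and not with $\kappa^{-1}(W)$, and it is where the hypothesis $G^{\mathrm{ab}}\cong C_3$ enters Theorem~\ref{thm:criterion}.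
\end{remark}

\begin{proposition}\label{prop:reduction}
Let $G\in\mathcal{C}$ with $I\ne\emptyset$ and $K=G/\bigcap_yN_y$, and let $g\in K$ have order $3$. The surjections $\rho_y$ with kernel $N_y$ can be chosen so that $(\rho_y)_y$ maps $g$ to $\omega$ and maps $K$ isomorphically onto $H(W)$ for a projective code $W\subseteq\mathbb{F}_4^I$. Moreover $\kappa$ identifies $P(W)/\Phi(P(W))$ with $W$; under this identification $g$ acts as $\zeta$, and $\rho_y$ induces the coordinate form $w\mapsto w_y$.
\end{proposition}

\begin{proof}
Any choice of the $\rho_y$ embeds $K$ in $\widetilde{T}^I$ with all projections onto. Let $X=K\cap Q_8^I$. The group $K/X$ embeds in $C_3^I$ and is nontrivial. It is abelian, hence a quotient of $G^{\mathrm{ab}}\cong C_3$, so $|K/X|=3$ and $K=X\langle g\rangle$. Since $\widetilde{T}=\pi_y(X)\langle\pi_y(g)\rangle$ and $\pi_y(X)\le Q_8$, we have $\pi_y(X)=Q_8$, and each coordinate of $g$ has order $3$. By Lemma~\ref{lem:aut} we may change the $\rho_y$ by automorphisms of $\widetilde{T}$ so that $g=\omega$.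

The subgroup $W=\kappa(X)$ is stable under $\zeta$, so it is an $\mathbb{F}_4$-subspace. Let $P=P(W)=[\omega,X]\le X$. As $\kappa(P)=W$, we have $X=P\cdot(X\cap\{\pm1\}^I)$, and the second factor is central in $K$. So $P\unlhd K$, and $K/P$ is generated by the image of $\omega$ and central elements. Hence $K/P$ is abelian, of order dividing $3$, and $X=P$, $K=H(W)$. The coordinate forms on $W$ are nonzero because $\pi_y(P)=Q_8$. If two of them were proportional, Lemma~\ref{lem:rigid} would give $N_y=N_{y'}$ with $y\neq y'$. The last statement follows from Lemma~\ref{lem:structure}(b) and \eqref{eq:kappa}.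
\end{proof}

\subsection*{Hidden quotients}
Conversely, a projective code $W$ gives a group $H(W)\in\mathcal{C}$ with the visible quotients $\pi_y$. Section~\ref{sec:reduction} applies only to the list of \emph{all} quotients $\widetilde{T}$. Call $W$ \emph{complete} if every normal subgroup of $H(W)$ with binary polyhedral quotient is one of the $\ker\pi_y$. This can fail.

\begin{example}\label{ex:hidden}
Let $V=\mathbb{F}_4^2$, $v_y=(1,y)$ for $y\in\mathbb{F}_4$, and $v_\infty=(0,1)$; these represent the five points of the projective line. Let $W_5$ be their code and $W_4$ the code of the first four. A nonzero $f\in V^*$ vanishes at exactly one of the five points, so each nonzero $w^3$ has weight $4$ and $S(W_5)$ consists of vectors of even weight. An element of the kernel of $H(W_5)\to H(W_4)$ lies in $P(W_5)$, its $\kappa$-image vanishes in four coordinates and so is $0$, and it is therefore a sign $(-1)^\epsilon$ with $\epsilon\in S(W_5)$ supported on $\{\infty\}$. So it is trivial, and $H(W_4)\cong H(W_5)$ has a fifth quotient $\widetilde{T}$. The cause is the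 relation $f(v_\infty)^3=\sum_{y\in\mathbb{F}_4}f(v_y)^3$.
\end{example}

Every hidden quotient forces a relation of this kind.

\begin{proposition}\label{prop:hidden}
Let $W$ be the projective code of a family $(v_y)_{y\in I}$ in $V$, let $H=H(W)$, and let $N\unlhd H$ have binary polyhedral quotient. Then $H/N\cong\widetilde{T}$, and there are $0\ne u\in V$ and $J\subseteq I$ with the following properties.
\begin{enumerate}
\item[(a)] For every finite field $F\supseteq\mathbb{F}_4$ and all $\mathbb{F}_4$-linear maps $A,B\colon V\to F$,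
\[
A(u)B(u)^2=\sum_{y\in J}A(v_y)B(v_y)^2 .
\]
\item[(b)] If $u\in\mathbb{F}_4v_y$, then $N=\ker\pi_y$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $P=P(W)$ and $S=S(W)$. Since $H\in\mathcal{C}$, there is a surjection $\varphi\colon H\to\widetilde{T}$ with kernel $N$. It maps the normal Sylow $2$-subgroup $P$ onto $Q_8$, so $\varphi(\omega)\neq1$ has order $3$, and by Lemma~\ref{lem:aut} we may assume $\varphi(\omega)=\omega$. The subgroup $(-1)^S$ is central in $H$, so $\varphi$ maps it into the center $\{\pm1\}$ of $\widetilde{T}$. Thus $\kappa\varphi$ induces an additive surjection $W=P/(-1)^S\to\mathbb{F}_4$, which commutes with multiplication by $\zeta$ by \eqref{eq:kappa} and so is $\mathbb{F}_4$-linear. Composed with $V^*\to W$ it is $f\mapsto f(u)$ for a unique $0\ne u\in V$. If $u=cv_y$, then $\kappa\varphi=c\,\kappa\pi_y$ on $P$, and Lemma~\ref{lem:rigid} gives (b).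

For (a) we use that $\varphi$ respects squares. The restriction of $\varphi$ to $(-1)^S$ is an $\mathbb{F}_2$-linear form on $S$. It extends to $\mathbb{F}_2^I$, so it is $\epsilon\mapsto\sum_{y\in J}\epsilon_y$ for some $J\subseteq I$. If $p\in P$ lies over $(f(v_y))_y$, then $p^2=((-1)^{f(v_y)^3})_y$ and $\varphi(p)^2=(-1)^{f(u)^3}$. Hence $f(u)^3=\sum_{y\in J}f(v_y)^3$ for all $f\in V^*$. In $\mathbb{F}_4$ we have $(a+b)^3=a^3+b^3+\operatorname{Tr}(ab^2)$. Applying the identity to $f+g$, $f$ and $g$ gives $\operatorname{Tr}(f(u)g(u)^2)=\sum_{y\in J}\operatorname{Tr}(f(v_y)g(v_y)^2)$. Replace $f$ by $cf$ for all $c\in\mathbb{F}_4$; since the trace form is nondegenerate, $f(u)g(u)^2=\sum_{y\in J}f(v_y)g(v_y)^2$ for all $f,g\in V^*$. Finally write $A=\sum_ia_if_i$ and $B=\sum_jb_jf_j$ with $(f_i)$ a basis of $V^*$ and $a_i,b_j\in F$. In characteristic $2$, $A(v)B(v)^2=\sum_{i,j}a_ib_j^2f_i(v)f_j(v)^2$ for all $v\in V$, and (a) follows.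
\end{proof}

\begin{example}\label{ex:complete}
Two families are complete for simple reasons. If $(v_y)$ is a basis of $V$, then $W=\mathbb{F}_4^I$ and $H(W)=Q_8^I\rtimes\langle\omega\rangle$. Part (a), applied to two distinct elements of the dual basis, shows that $u$ has only one nonzero coordinate, and (b) applies. If $(v_y)$ represents all $(4^m-1)/3$ points of the projective space of $V=\mathbb{F}_4^m$, then (b) applies to every $u$. We write $W_{(m)}$ for the code in this case; $W_{(2)}=W_5$.
\end{example}

\section{The criterion}\label{sec:criterion}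

For a subspace $W\subseteq\mathbb{F}_4^I$ let $\Sigma(W)$ be the $\mathbb{F}_4$-span of the vectors $ww'w''^2$ with $w,w',w''\in W$. Since $w=w^4$, and since squaring is additive with $(cw)^2=c^2w^2$,
\begin{equation}\label{eq:sigma}
W\subseteq\Sigma(W),\qquad\dim\Sigma(W)\le(\dim W)^3 .
\end{equation}

\begin{theorem}\label{thm:sigma}
Let $G$, $I\neq\emptyset$ and $\rho_y$ be as in Section~\ref{sec:reduction}, and suppose that the image of $G$ in $\widetilde{T}^I$ is $H(W)$ for a projective code $W$. Then $\mathbb{Z}[G]$ has SFC if and only if $\Sigma(W)=\mathbb{F}_4^I$.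
\end{theorem}

Let $P=P(W)$, $S=S(W)$, and let $\Lambda_2=\Lambda_{I,2}$ be the $\mathbb{Z}_2$-span of $H(W)=\langle\omega\rangle P$ in $\mathcal{O}_2^I$. Thus $\Lambda_2=\sum_{p\in P}Rp$, with $R$ embedded diagonally. It is a finitely generated $\mathbb{Z}_2$-module, hence closed. We measure it level by level through the $\mathbb{F}_4$-subspaces
\[
L_k=\operatorname{cl}_k(\Lambda_2\cap\varpi^k\mathcal{O}_2^I)\subseteq\mathbb{F}_4^I .
\]
Lower bounds for $L_k$ come from products of elements $q(w)-1$. Upper bounds are harder, because an $R$-linear combination of group elements can cancel at low levels and leave a carry at a higher level. The carries are governed by addition of Teichm\"uller lifts: for $a_1,\dots,a_e\in\mathbb{F}_4$,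
\begin{equation}\label{eq:carry}
\sum_j[a_j]\equiv\Bigl[\sum_ja_j\Bigr]+2\sum_{j<l}a_j^2a_l^2\pmod{4R},
\end{equation}
where $2c$, for $c\in\mathbb{F}_4$, is the well-defined element of $2R/4R$. To prove \eqref{eq:carry}, let $x=\sum_j[a_j^2]$. Then $x\equiv[b^2]\pmod{2R}$ with $b=\sum_ja_j$, so $x^2\equiv[b^2]^2=[b]\pmod{4R}$, while expanding gives $x^2=\sum_j[a_j]+2\sum_{j<l}[a_j^2a_l^2]$.

\begin{lemma}\label{lem:L}
Let $\mathbf{1}=(1,\dots,1)$. Then $L_0=\mathbb{F}_4\mathbf{1}$, $L_1=W$, $L_2\subseteq\mathbb{F}_4\mathbf{1}+\mathbb{F}_4S$, and $L_3=\Sigma(W)$.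
\end{lemma}

\begin{proof}
\emph{Splitting $\Lambda_2$.} For $\alpha,\beta\in R^I$ we have $\omega^e(\alpha+\beta\varpi)\omega^{-e}=\alpha+\omega^{2e}\beta\varpi$, so $\frac13\sum_{e=0}^2\omega^e(\alpha+\beta\varpi)\omega^{-e}=\alpha$. Hence $\Lambda_2=M_0\oplus M_1\varpi$, where $M_0,M_1\subseteq R^I$ are the $R$-spans of the components $\alpha(p),\beta(p)$ of the elements $p=\alpha(p)+\beta(p)\varpi$ of $P$. Since $\varpi^{2l}\mathcal{O}_2=2^lR\oplus2^lR\varpi$, $\varpi^{2l+1}\mathcal{O}_2=2^{l+1}R\oplus2^lR\varpi$ and $\varpi^{2l}=\pm2^l$,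
\[
L_{2l}=2^{-l}(M_0\cap2^lR^I)\bmod2,\qquad L_{2l+1}=2^{-l}(M_1\cap2^lR^I)\bmod2 .
\]
Write $p=q(w_p)(-1)^{\epsilon_p}$ with $w_p\in W$ and $\epsilon_p\in S$. By \eqref{eq:explicit}, coordinate $y$ of $\alpha(p)$ is a sign times $\theta^{-1}$ or $1$, according as $w_p$ is nonzero or zero at $y$, and $\beta(p)=\alpha(p)[w_p]$. Using $-1\equiv1+2$ and $w^3w=w$,
\[
\alpha(p)\equiv\mathbf{1}+2(\epsilon_p+\zeta^2w_p^3),\qquad\beta(p)\equiv[w_p]+2(\epsilon_pw_p+\zeta^2w_p)\pmod4 .
\]
Reducing modulo $2$ gives $L_0=\mathbb{F}_4\mathbf{1}$ and $L_1=W$. Below, $r_p\in R$ and $a_p=r_p\bmod2$.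

\emph{Level $2$.} If $\sum_pr_p\alpha(p)\in2R^I$, then $\sum_pr_p=2r'$ with $r'\in R$, and
\[
\tfrac12\sum_pr_p\alpha(p)\equiv r'\mathbf{1}+\sum_pa_p(\epsilon_p+\zeta^2w_p^3)\pmod2 .
\]
The right side lies in $\mathbb{F}_4\mathbf{1}+\mathbb{F}_4S$.

\emph{Level $3$, upper bound.} Suppose $\sum_pr_p\beta(p)\in2R^I$, that is, $\sum_pa_pw_p=0$. Then
\[
\tfrac12\sum_pr_p\beta(p)\equiv\tfrac12\sum_pr_p[w_p]+\sum_pa_p\epsilon_pw_p+\zeta^2\sum_pa_pw_p\pmod2 .
\]
The last sum is $0$. The middle sum lies in $\Sigma(W)$, because $\epsilon_p$ is a sum of vectors $w'^3$ and $w'^3w=ww'w'^2$. For the first, write $r_p\equiv[a_p]+2b_p\pmod4$ with $b_p\in\mathbb{F}_4$, number the elements of $P$, and put $u_p=a_pw_p\in W$, so that $\sum_pu_p=0$. By \eqref{eq:carry} in each coordinate,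
\[
\sum_pr_p[w_p]\equiv\sum_p[u_p]+2\sum_pb_pw_p\equiv2\sum_{p<p'}u_pu_pu_{p'}^2+2\sum_pb_pw_p\pmod4 .
\]
Both sums on the right lie in $\Sigma(W)$, the second by \eqref{eq:sigma}. So $L_3\subseteq\Sigma(W)$.

\emph{Level $3$, lower bound.} The element $q(w)-1\in\Lambda_2$ has class $w$ at level $1$. By \eqref{eq:product}, the product $(q(w)-1)(q(w'')-1)(q(w')-1)$ has class $ww''^2w'$ at level $3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
\emph{Necessity.} Suppose $\mathbb{Z}[G]$ has SFC, and let $u\in(U_3^1)^I$. By Proposition~\ref{prop:local}(a), $u=\lambda a$ with $\lambda\in\Lambda_2^\times$ and $a\in\widetilde{T}^I$. We show that the global unit $a$ already lies in $\Lambda_2^\times$, so that it gives no help at level $3$. Put $\Lambda'=\Lambda_2+\varpi^3\mathcal{O}_2^I$. This is a ring, it has the same classes as $\Lambda_2$ at the levels $0,1,2$, and it contains $a=\lambda^{-1}+\lambda^{-1}(u-1)$.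

At level $0$, the residue of $a$ lies in $\mathbb{F}_4^\times\mathbf{1}$, so $a=\omega^ex$ with $x\in Q_8^I\cap\Lambda'$. At level $1$, the class $c=\kappa(x)$ of $x-1$ lies in $L_1=W$, so $q(c)\in P$ and $x=q(c)(-1)^{\epsilon'}$ with $\epsilon'\in\mathbb{F}_2^I$ and $(-1)^{\epsilon'}\in\Lambda'$. At level $2$, the element $(-1)^{\epsilon'}-1$ has coordinates $0$ and $-2=\varpi^2$, so its class is $\epsilon'$, and $\epsilon'\in L_2\cap\mathbb{F}_2^I$. By Lemma~\ref{lem:L}, $\epsilon'=\epsilon_1+\zeta\epsilon_2$ with $\epsilon_1,\epsilon_2\in\mathbb{F}_2\mathbf{1}+S$, and $\epsilon'\in\mathbb{F}_2^I$ forces $\epsilon_2=0$. So $(-1)^{\epsilon'}\in\pm(-1)^S$, and $a\in\pm H(W)\subseteq\Lambda_2^\times$.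

Hence $u\in\Lambda_2$, and the class of $u$ lies in $L_3$. By Lemma~\ref{lem:levels}(c) these classes fill $\mathbb{F}_4^I$, so $\Sigma(W)=L_3=\mathbb{F}_4^I$.

\emph{Sufficiency.} Suppose $\Sigma(W)=\mathbb{F}_4^I$. The condition at odd primes in Proposition~\ref{prop:local}(b) is Lemma~\ref{lem:structure}(c). It remains to check the conditions of Lemma~\ref{lem:approx} for $\Gamma=\Lambda_2^\times$. Note that $1+z\in\Gamma$ for $z\in\Lambda_2\cap\varpi\mathcal{O}_2^I$, since $\sum_e(-z)^e$ converges in $\Lambda_2$.

(1) We show $L_k=\mathbb{F}_4^I$ for $k\ge3$ by induction; the case $k=3$ is Lemma~\ref{lem:L}. Let $y\in I$ and $d\in\mathbb{F}_4$, choose $z\in\Lambda_2\cap\varpi^k\mathcal{O}_2^I$ whose class is $d$ at $y$ and $0$ elsewhere, and choose $w\in W$ with $w_y=1$. By \eqref{eq:product}, $(q(w)-1)z$ has class $\bar{d}$ at $y$ and $0$ elsewhere at level $k+1$. So $L_{k+1}=\mathbb{F}_4^I$. Every element of $\varpi^3\mathcal{O}_2^I$ is now a convergent sum of elements of $\Lambda_2\cap\varpi^k\mathcal{O}_2^I$, $k=3,4,\dots$, so $\varpi^3\mathcal{O}_2^I\subseteq\Lambda_2$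 and $U_3^I\subseteq\Gamma$.

(2) Take $a=q(w)$ with $w\in W$ and $w_y=c$.

(3) Let $w,w',w''\in W$, $c\in\mathbb{F}_4$ and $h=w'w''^2$. The unit $b=1+[c](q(w')-1)(q(w'')-1)\in\Gamma\cap U_2^I$ has class $ch$. By Lemma~\ref{lem:levels}(a), $[q(w),b]\in U_3^I$ has class $w\operatorname{Tr}(ch)$. The trace loses information, which we recover by scaling $w$ inside $W$: since
\[
\zeta^2\operatorname{Tr}(h)+\operatorname{Tr}(\zeta h)=\zeta^2h+\zeta^2\bar{h}+\zeta h+\zeta^2\bar{h}=h,
\]
the product of the commutators for $(\zeta^2w,\,c=1)$ and for $(w,\,c=\zeta)$ has class $wh=ww'w''^2$. Sums of such vectors form an $\mathbb{F}_4$-subspace, as scalars can be absorbed into $w$, so they fill $\Sigma(W)=\mathbb{F}_4^I$.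
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, except for the last sentence]
For $I=\emptyset$ see Example~\ref{ex:empty}. Let $I\ne\emptyset$. By Proposition~\ref{prop:reduction} we may take $K=H(W)$ with $W\subseteq\mathbb{F}_4^I$ projective and $v_y\in V=W^*$ the coordinate forms. The element $g$ of order $3$ is arbitrary there, letting $g$ act as $\zeta^2$ amounts to replacing $g$ by $g^2$, and replacing $v_y$ by $cv_y$ multiplies $\tau_y=v_y\otimes v_y\otimes\overline{v_y}$ by $c^4\neq0$; so all choices allowed in the statement are covered. The vectors $\tau_y$ are independent if and only if the map $\phi\mapsto(\phi(\tau_y))_y$ from the dual of $V\otimes V\otimes\overline{V}$ to $\mathbb{F}_4^I$ is onto. The linear forms on $\overline{V}$ are the maps $\overline{v}\mapsto f(v)^2$ with $f\in V^*=W$, and $w\in W$ takes the value $w_y$ on $v_y$. So the dual is spanned by forms with $\phi(\tau_y)=w_yw'_yw_y''^2$, and the image is $\Sigma(W)$. Theorem~\ref{thm:sigma} gives the criterion.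

The group $K$ lies in $\mathcal{C}$ by Lemma~\ref{lem:structure}(a), its normal subgroups with quotient $\widetilde{T}$ are the images of the $N_y$, and it has the same code $W$. So $\mathbb{Z}[G]$ has SFC if and only if $\mathbb{Z}[K]$ does. If $G\in\mathcal{Q}\cap\mathcal{C}$, then $I\ne\emptyset$ and $\mathbb{Z}[K]$ fails SFC, so $G=K=H(W)$ by minimality. The infinitude of $\mathcal{Q}\cap\mathcal{C}$ will follow from Theorem~\ref{thm:main}, as the groups $G_t$ have order $3\cdot2^a$ and abelianization $C_3$.
\end{proof}

\begin{example}\label{ex:three}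
We apply Theorem~\ref{thm:sigma} to the complete codes of Example~\ref{ex:complete}. If $x_1,\dots,x_m$ are coordinates on $V$, then $\Sigma(W)$ is spanned by the values on $(v_y)$ of the quartic monomials $x_ax_bx_c^2$.
\begin{enumerate}
\item[(a)] For $W=\mathbb{F}_4^I$ we have $\Sigma(W)=\mathbb{F}_4^I$ by \eqref{eq:sigma}, so $\mathbb{Z}[Q_8^I\rtimes\langle\omega\rangle]$ has SFC for every $I$. Many quotients $\widetilde{T}$ do not by themselves cause failure.
\item[(b)] For the five points of the line, all five binary quartic monomials have the form $x_ax_bx_c^2$. A nonzero binary quartic form has at most four zeros on the line, so evaluation at the five points is injective on a space of dimension $5$. Hence $\Sigma(W_{(2)})=\mathbb{F}_4^5$ and $\mathbb{Z}[H(W_{(2)})]$ has SFC, although the $v_y$ are dependent.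
\item[(c)] For the $21$ points of the plane there are only $\binom{6}{2}=15$ quartic monomials in three variables, so $\mathbb{Z}[H(W_{(3)})]$ fails SFC.
\end{enumerate}
\end{example}

\begin{remark}\label{rem:count}
For long codes the failure of SFC also follows from a count that avoids Lemma~\ref{lem:L}. Let $n=|I|$, $m=\dim W$, and let $\Lambda(4)$ be the image of $\Lambda_2$ in $(\mathcal{O}_2/4\mathcal{O}_2)^I$. If SFC holds, Proposition~\ref{prop:local}(a) and Lemma~\ref{lem:levels}(d) give $96^n\le24^n|\Lambda(4)|$, that is, $|\Lambda(4)|\ge4^n$. On the other hand $P$ is generated by $d=2m$ elements $p_1,\dots,p_d$, since $P/\Phi(P)\cong W$. The augmentation ideal of $(\mathbb{Z}/4)[P]$ is $\Delta=\sum_j(\mathbb{Z}/4)[P](p_j-1)$, and $(\mathbb{Z}/4)[P]=\mathbb{Z}/4+\Delta$. Substituting each equation into the other repeatedly shows that $(\mathbb{Z}/4)[P]$ is spanned modulo $\Delta^4$ by the words of length at most $3$ in the $p_j-1$. As $p-1\in\varpi\mathcal{O}_2^I$ and $\varpi^4=4$, the ideal $\Delta^4$ maps to $0$, so the image $R'$ of $(\mathbb{Z}/4)[P]$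 has at most $4^{1+d+d^2+d^3}\le4^{(1+d)^3}$ elements. Since $\Lambda(4)=R'+R'\omega+R'\omega^2$, SFC fails whenever $n>3(1+2m)^3$.
\end{remark}

\section{Points on a rational normal curve}\label{sec:curve}

Example~\ref{ex:three}(c) produces a member of $\mathcal{Q}\cap\mathcal{C}$ as a minimal failing quotient. The codes $W_{(m)}$ do not obviously produce more: restricting to the points of a plane shows that $H(W_{(3)})$ is a quotient of $H(W_{(m)})$ for all $m\ge3$, so we might find the same minimal quotient each time. To force growth we want, for large $t$, a family $(v_y)_{y\in I}$ in $V$ such that any $t+1$ of the vectors are independent, $|I|>(\dim V)^3$, and the code is complete.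

Vandermonde vectors give the first property, and restriction of scalars gives the second. Let $t=4s+3$ with $s\ge0$, let $r\ge1$ and $F=\mathbb{F}_{4^r}$. Let
\[
V=\mathbb{F}_4\oplus F^t,\qquad v_y=(1,y,y^2,\dots,y^t)\quad(y\in I=F),
\]
where $V$ is regarded as an $\mathbb{F}_4$-space of dimension $1+tr$, with coordinates $z_0\in\mathbb{F}_4$ and $z_1,\dots,z_t\in F$. The $v_y$ are pairwise non-proportional, since $z_0(v_y)=1$ and $z_1(v_y)=y$. Let $W$ be their code, $H=H(W)$ and $N_y=\ker\pi_y$.

For completeness we must recover the curve from identities of the shape allowed by Proposition~\ref{prop:hidden}(a). The danger is the point at infinity, $u=(0,\dots,0,z_t)$. For $t=r=1$ the construction gives the code $W_4$ of Example~\ref{ex:hidden}, where this point does carry a hidden quotient. The congruence $t\equiv3\pmod4$ supplies an identity that excludes it.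

\begin{proposition}\label{prop:complete}
The code $W$ is complete.
\end{proposition}

\begin{proof}
Let $N\unlhd H$ have binary polyhedral quotient, and take $u$ and $J$ as in Proposition~\ref{prop:hidden}. By part (a), if $A,B,A',B'\colon V\to F$ are $\mathbb{F}_4$-linear and $AB^2=A'B'^2$ holds at every $v_y$, then it holds at $u$. The maps $z_a$ are $\mathbb{F}_4$-linear, and so are the maps $z_a^4$, because $c^4=c$ for $c\in\mathbb{F}_4$. Since $z_a(v_y)=y^a$, comparing exponents of $y$ gives at $u$:
\begin{enumerate}
\item[(1)] $z_az_0^2=z_{a-2}z_1^2$ for $2\le a\le t$, as $a=(a-2)+2$;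
\item[(2)] $z_bz_b^2=z_{b-2}z_{b+1}^2$ for $2\le b\le t-1$, as $3b=(b-2)+2(b+1)$;
\item[(3)] $z_tz_t^2=z_{t-2}(z_{s+1}^4)^2$, as $3t=12s+9=(t-2)+8(s+1)$.
\end{enumerate}
Suppose $z_0(u)=0$. Then (1) with $a=3$ gives $z_1(u)^3=0$. From $z_0(u)=z_1(u)=0$, (2) gives $z_b(u)=0$ for $b=2,\dots,t-1$ in turn. Then $z_{t-2}(u)=0$, and (3) gives $z_t(u)=0$. This contradicts $u\ne0$. (The points $(0,\dots,0,z_t)$ satisfy (1) and (2); only (3) rules them out.)

So $c=z_0(u)\in\mathbb{F}_4^\times$; here we use that the coordinate $z_0$ takes values in $\mathbb{F}_4$. Scaling a vector by $c^{-1}$ multiplies $AB^2$ by $c^{-3}=1$, so (1) holds also at $u'=c^{-1}u$, where $z_0(u')=1$. With $y=z_1(u')$ it reads $z_a(u')=z_{a-2}(u')y^2$, so $z_a(u')=y^a$ for all $a$ by induction. Thus $u=cv_y$, and $N=N_y$ by Proposition~\ref{prop:hidden}(b).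
\end{proof}

\begin{proposition}\label{prop:twosided}
\begin{enumerate}
\item[(a)] If $4^r>(1+tr)^3$, then $\mathbb{Z}[H]$ fails SFC.
\item[(b)] Let $G=H/N$ and $J=\{y\in F:N\le N_y\}$. The normal subgroups of $G$ with binary polyhedral quotient are the $N_y/N$ with $y\in J$, and the quotients are isomorphic to $\widetilde{T}$. If $|J|\le t+1$, then $\mathbb{Z}[G]$ has SFC.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Proposition~\ref{prop:complete}, Theorem~\ref{thm:sigma} applies to $H$ with $I=F$ and $\rho_y=\pi_y$. By \eqref{eq:sigma}, $\dim\Sigma(W)\le(1+tr)^3<|I|$.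

(b) The first claim is Proposition~\ref{prop:complete}. If $J=\emptyset$, use Example~\ref{ex:empty}. Otherwise the image of $G$ in $\widetilde{T}^J$ is $H(W_J)$, where $W_J$ is the code of $(v_y)_{y\in J}$. If $|J|\le t+1$, these vectors are linearly independent over $F$ in $F^{t+1}\supseteq V$ by the Vandermonde determinant, hence over $\mathbb{F}_4$. So $W_J=\mathbb{F}_4^J$, $\Sigma(W_J)=\mathbb{F}_4^J$ by \eqref{eq:sigma}, and Theorem~\ref{thm:sigma} gives SFC.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $t$, choose $r$ with $4^r>(1+tr)^3$, so that $\mathbb{Z}[H]$ fails SFC. Let $G_t$ be a quotient of $H$ of least order such that $\mathbb{Z}[G_t]$ fails SFC. A quotient of $G_t$ by a nontrivial normal subgroup is a quotient of $H$ of smaller order, so its group ring has SFC. Thus $G_t\in\mathcal{Q}$. By Proposition~\ref{prop:twosided}(b), all binary polyhedral quotients of $G_t$ are isomorphic to $\widetilde{T}$, and there are at least $t+2$ normal subgroups with this quotient. The image of $P(W)$ in $G_t$ is a normal $2$-subgroup of index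 dividing $3$, and $G_t^{\mathrm{ab}}$ is a quotient of $H^{\mathrm{ab}}\cong C_3$. Since $G_t$ maps onto $\widetilde{T}$, and hence onto $C_3$, the index is $3$ and $G_t^{\mathrm{ab}}\cong C_3$.

In $Q_{4n}$ the subgroup $\langle x^2\rangle$ is normal of index $4$ and is generated by the commutator $y^{-1}xyx^{-1}=x^{-2}$, so $|Q_{4n}^{\mathrm{ab}}|=4$ and $G_t$ is not of the form $Q_{4n}$. There are finitely many groups of order at most $B$, each with finitely many normal subgroups, so $|G_t|>B$ for all large $t$. Hence the $G_t$ fall into infinitely many isomorphism classes. This also proves the last sentence of Theorem~\ref{thm:criterion}.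
\end{proof}

\begin{thebibliography}{9}
\bibitem{Nicholson}
John Nicholson, \emph{A cancellation theorem for modules over integral group rings}, arXiv:1807.00307 (2018).
\end{thebibliography}
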